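# Giant components of successive minimum spanning trees: convergence to a travelling profile

## 1. The limit theorem for the profiles $\rho_k$

**Theorem 1.** On the vertex set $[n]=\{1,\dots,n\}$ let every pair $\{i,j\}$ of distinct vertices carry infinitely many parallel edges whose weights are the points of a Poisson process of rate $1$ on $[0,\infty)$, independently for different pairs. An edge of weight $w$ arrives at time $t=nw$. Start with forests $F_1,F_2,\dots$ on $[n]$ without edges, process the edges in order of arrival, and add each one to the forest $F_k$ with the smallest $k$ in which it does not create a cycle. Let $C_1(F_k(t))$ be the number of vertices in the largest component of $F_k(t)$, and let $\rho_k:[0,\infty)\to[0,1]$ be the deterministic function with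
$$\sup_{t\ge0}\left|\frac{C_1(F_k(t))}{n}-\rho_k(t)\right|\to0\quad\text{in probability as }n\to\infty, \tag{1.1}$$
extended by $\rho_k(t)=0$ for $t<0$. Then there is a continuous function $\rho_\infty:\mathbb R\to[0,1]$, the distribution function of a probability measure with finite first absolute moment, such that
$$\sup_{x\in\mathbb R}\bigl|\rho_k(2k+x)-\rho_\infty(x)\bigr|\to0\qquad(k\to\infty).$$

The question comes from Svante Janson and Gregory B. Sorkin, "Successive minimum spanning trees", arXiv:1906.01533 (2019). It was posed as a conjecture, to be proved or disproved; the theorem says that it is true. The existence of the functions $\rho_k$ in (1.1), for each fixed $k$, is taken as known.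

Let us unpack the statement. Running the procedure for ever, $F_k(t)$ becomes a tree $T_k$. The tree $T_1$ is the minimum spanning tree (this is Kruskal's algorithm), and $T_k$ is the minimum spanning tree after the edges of $T_1,\dots,T_{k-1}$ have been deleted. The number $\rho_k(t)$ is the fraction of vertices in the giant component of the $k$-th forest at time $t$. It is $0$ for a while, then a giant is born and swallows everything. The theorem says that for large $k$ the picture for $F_k$ is the picture for $F_{k-1}$, moved to the right by $2$: one fixed profile travels at speed $2$ per index. No constant correction or slowly growing drift is needed: the shift is exactly $2k$.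

Since two vertices receive edges at rate $1/n$ on the time scale $t$, the components of $F_1(t)$ are those of a random graph with edge probability $1-e^{-t/n}$.

Throughout, $H=\mathbf 1_{[0,\infty)}$, $a\vee b=\max(a,b)$, $a\wedge b=\min(a,b)$, $a_+=a\vee0$, and "whp" means with probability tending to $1$ as $n\to\infty$. We write $\mathcal D$ for the set of distribution functions $\rho$ of probability measures $\mu$ on $\mathbb R$ with $\int|x|\,d\mu<\infty$, $X$ for a random variable with law $\mu$, and $\langle f,g\rangle=\int fg\,d\mu$. For instance $H\in\mathcal D$ (with $\mu=\delta_0$), while the Cauchy distribution function is not in $\mathcal D$. Distribution functions are right-continuous.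

Four elementary formulas are used constantly. Let $F$ be the distribution function of a variable $X$ with law $\mu$, and $X'$ an independent copy.

1. If $\varphi\in C^1$ and $\int|\varphi'|\,|H-F|\,ds<\infty$, then $E\varphi(X)=\varphi(0)+\int\varphi'(s)(H(s)-F(s))\,ds$. Indeed $\varphi(X)-\varphi(0)=\int\varphi'(s)\,(H(s)-\mathbf 1\{X\le s\})\,ds$ (check $X\ge0$ and $X<0$ separately), and Fubini applies. In the same way $E|X|=\int|H-F|$, so $F\in\mathcal D$ if and only if $F-H\in L^1(\mathbb R)$; and then $EX=\int(H-F)$.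
2. $\int_{-\infty}^tF(s)\,ds=E(t-X)_+$, which is finite for $F\in\mathcal D$.
3. For $c>0$, $\int(F(x+c)-F(x))\,dx=c$, since $F(x+c)-F(x)=\int\mathbf 1\{x<y\le x+c\}\,d\mu(y)$.
4. $E|X-X'|=2\int F(1-F)\,ds$, since $|x-x'|=\int(\mathbf 1\{x\le s<x'\}+\mathbf 1\{x'\le s<x\})\,ds$.

## 2. The first forest by hand

Take the fact that $\rho_1(t)$ is the largest solution $r\in[0,1)$ of $r=1-e^{-tr}$ (we reprove it in Section 9). For $t\le1$ this gives $r=0$. For $t>1$ we can invert: $t=t(r)=-\log(1-r)/r$ for $r\in(0,1)$. So $\rho_1$ and $\rho_1^2$ are distribution functions of variables in $[1,\infty)$, and their means can be computed by using $r$ as the variable: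
$$\int(H-\rho_1)\,dt=\int_0^1t(r)\,dr=\int_0^1\sum_{j\ge1}\frac{r^{j-1}}{j}\,dr=\sum_{j\ge1}\frac1{j^2}=\frac{\pi^2}6, \tag{2.1}$$
$$\int(H-\rho_1^2)\,dt=\int_0^1t(r)\,2r\,dr=-2\int_0^1\log(1-r)\,dr=2. \tag{2.2}$$
The square behaves better: the number $2$ in the theorem is already visible at the first step, for $\rho^2$ and not for $\rho$. Here is the reason, as a heuristic. When only giants matter, edges inside the giant of $F_{k-1}(t)$ arrive at rate about $\frac1n\cdot\frac12(n\rho_{k-1})^2=\frac n2\rho_{k-1}^2$, and these are the edges offered to $F_k$. Those falling inside the giant of $F_k$, at rate about $\frac n2\rho_k^2$, are passed on to $F_{k+1}$. So $F_k$ gains edges at rate about $\frac n2(\rho_{k-1}^2-\rho_k^2)$. It ends as a tree with $n-1$ edges, which suggests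
$$\int\bigl(\rho_{k-1}^2-\rho_k^2\bigr)\,dt=2\qquad\text{with }\rho_0=H. \tag{2.3}$$
We will prove an analytic statement, Lemma 3, that contains (2.3).

The same picture suggests a recursion. Give vertex $i$ the label $x_i=$ the time at which it joins the giant of $F_{k-1}$. About a fraction $\rho_{k-1}(s)$ of the labels is $\le s$. Ignoring small components, edges $ij$ are offered to $F_k$ from time $x_i\vee x_j$ on, at rate $1/n$. So at time $t$ the edges offered to $F_k$ form a sparse random graph in which the number of $ij$ edges is Poisson with mean $(t-x_i\vee x_j)_+/n$. The giant of such a graph should have relative size equal to the survival probability of a branching process in which an individual of type $x$ has a Poisson process of children with intensity $(t-x\vee y)_+\,d\mu(y)$, $\mu$ having distribution function $\rho_{k-1}$. We now take this survival probability as the definition of an operator.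

## 3. The operator $\Phi$: survival of a Poisson branching process

For $\rho\in\mathcal D$ and $t\in\mathbb R$ put
$$\kappa_t(x,y)=(t-x\vee y)_+=\int_{-\infty}^t\mathbf 1\{x\le s\}\mathbf 1\{y\le s\}\,ds,\qquad T_tf(x)=\int\kappa_t(x,y)f(y)\,d\mu(y),$$
and $\Lambda_tf=1-e^{-T_tf}$ for measurable $0\le f\le1$. Here $T_t1\le E(t-X)_+<\infty$, and $\Lambda_t$ is monotone in $f$. Let $q^{(0)}=1$ and $q^{(m+1)}=\Lambda_tq^{(m)}$. Then $q^{(1)}\le q^{(0)}$, so by monotonicity the sequence decreases to a limit $q_t$, and $q_t=\Lambda_tq_t$ by dominated convergence.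

The number $q^{(m)}(x)$ is the probability that the branching process started from one individual of type $x$, where an individual of type $x$ has children forming a Poisson process of intensity $\kappa_t(x,y)\,d\mu(y)$, survives $m$ generations: the children whose own line survives $m$ generations form a thinned Poisson process with total mean $T_tq^{(m)}(x)$, so at least one exists with probability $1-e^{-T_tq^{(m)}(x)}$. Hence $q_t(x)$ is the survival probability.

Call $f$, $0\le f\le1$, a **subsolution** if $f\le\Lambda_tf$. Then $f\le\Lambda_t^mf\le\Lambda_t^m1=q^{(m)}$ for all $m$, so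
$$\text{every subsolution satisfies } f\le q_t. \tag{3.1}$$
In particular $q_t$ is the largest solution of $q=\Lambda_tq$. This is our tool for lower bounds.

**Definition.** $\Phi\rho(t)=\hat\rho(t)=\int q_t\,d\mu$. We also write $h_t=T_tq_t$ and $R_t(s)=\int_{y\le s}q_t\,d\mu$.

From the integral form of $\kappa_t$ we read off the following.

- $q_t=1-e^{-h_t}<1$, and $h_t(x)=\int_x^tR_t(s)\,ds$ for $x\le t$.
- $q_t=h_t=0$ on $[t,\infty)$, and $q_t$, $h_t$ and all $q^{(m)}$ are nonincreasing in $x$.
- For bounded $f$, $\langle f,T_tf\rangle=\int_{-\infty}^t\bigl(\int_{y\le s}f\,d\mu\bigr)^2ds$.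
- $\Phi$ commutes with translations; $q_t$ is nondecreasing in $t$; and $\hat\rho(t)\le\mu((-\infty,t))\le\rho(t)$.

**Example 1.** For $\rho=H$ there is one type, $0$, and $\kappa_t(0,0)=t_+$. So $\Phi H(t)=q$ is the largest solution of $q=1-e^{-t_+q}$, that is, the function of Section 2.

**Example 2.** Let $\mu=\frac12\delta_0+\frac12\delta_1$. For $t\ge1$ the operator $T_t$ acts on pairs $(f(0),f(1))$ by the symmetric matrix $\frac12\begin{pmatrix}t&t-1\\t-1&t-1\end{pmatrix}$, with trace $t-\frac12$ and determinant $\frac{t-1}4$. Its largest eigenvalue $\lambda$ is nondecreasing in $t$ (the entries are nonnegative and nondecreasing), and at $t=\frac53$ the eigenvalues are $1$ and $\frac16$. If $q_t\ne0$, then $T_tq_t=-\log(1-q_t)$ is $\ge q_t$ with strict inequality where $q_t>0$, so $\langle q_t,T_tq_t\rangle>\langle q_t,q_t\rangle$ and $\lambda>1$. Hence $\Phi\rho(t)=0$ for $1\le t\le\frac53$, and so for all $t\le\frac53$, as $\Phi\rho$ is nondecreasing. For $t>\frac53$ the determinant of (matrix $-$ identity) is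 $1-(t-\frac12)+\frac{t-1}4=\frac54-\frac{3t}4<0$, so $\lambda>1$; with a nonnegative eigenvector $f$ and small $\varepsilon>0$ we get $\Lambda_t(\varepsilon f)=1-e^{-\varepsilon\lambda f}\ge\varepsilon f$, so $q_t\ge\varepsilon f$ and $\Phi\rho(t)>0$.

## 4. Why $\Phi$ is not a contraction, and what it conserves

Suppose we already know $\rho_k=\Phi(\rho_{k-1})$. Put $\Phi_2\rho(x)=\Phi\rho(x+2)$. Then $\rho_k(2k+\cdot)=\Phi_2^kH$, and the theorem asks for convergence of the iterates of $\Phi_2$ to a fixed point.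

The first attempt is Banach's fixed point theorem. It stops at once: $\Phi_2$ commutes with translations, so it maps the pair $\rho,\rho(\cdot-a)$ to the pair $\Phi_2\rho,(\Phi_2\rho)(\cdot-a)$. By formula 3 both pairs have $L^1$ distance $|a|$. There is no contraction constant below $1$.

The second attempt is to settle for nonexpansion, which order-preserving maps often have. Suppose $S$ preserves order and $\int(Sf-f)$ is the same number for all $f$. Then $S(f\vee g)\ge Sf\vee Sg$, and since $|a-b|=2(a\vee b)-a-b$,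
$$\|Sf-Sg\|_1\le\int(2S(f\vee g)-Sf-Sg)=\int(2(f\vee g)-f-g)=\|f-g\|_1 .$$
The map $\Phi_2$ does preserve order (Lemma 2), but it does not meet the second condition in the variable $\rho$. By (2.1) and formula 3,
$$\int(\Phi_2H-H)=\int(\rho_1(x+2)-\rho_1(x))\,dx+\int(\rho_1-H)\,dx=2-\frac{\pi^2}6>0,$$
whereas the integral is $0$ for a fixed point. It is not only the proof that fails: if $\rho'=\Phi_2\rho'\in\mathcal D$ and $\rho'\le H$, then $\rho'=\Phi_2\rho'\le\Phi_2H$ and
$$\|\Phi_2H-\Phi_2\rho'\|_1=\int(\Phi_2H-\rho')=\|H-\rho'\|_1+2-\frac{\pi^2}6,$$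
so $\Phi_2$ expands this distance. (Such a $\rho'$ exists: see the proof of item 4 in Section 13.)

The edge count (2.3) tells us what to do: change the variable to $u=\rho^2$. There the integral is conserved, and squaring does not disturb the order. So the map $u\mapsto(\Phi_2\sqrt u)^2$ will be an $L^1$ nonexpansion. Two more things are then needed: compactness, so that the orbit has a limit point (moments, Sections 10 and 11), and strictness, so that the limit point is a fixed point (the strict form of order preservation).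

## 5. Continuity, threshold and tails of $\Phi\rho$

The aim of this section is to show that $\Phi$ maps $\mathcal D$ into itself, with continuous images and controlled tails.

**Lemma 1.** Let $\rho\in\mathcal D$.

(a) $q_t(x)$ is continuous in $t$ for every $x$; hence $\hat\rho$ is continuous.

(b) $q_t\equiv0$ if $E(t-X)_+\le1$.

(c) $\hat\rho(t)\to1$ as $t\to\infty$.

(d) If $\rho(s_0)\ge\frac34$, $t_1\ge s_0$ and $\hat\rho(t_1)\ge\frac34$, then $1-q_t(y)\le\exp(-\frac12(t-y\vee s_0)_+)$ for all $t\ge t_1$ and all $y$.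

Consequently $\Phi\rho\in\mathcal D$; the law of $\Phi\rho$ has support bounded below; and if all moments of $X_+$ are finite, then all moments of the law of $\Phi\rho$ are finite.

(In Example 2, $E(t-X)_+=t-\frac12$ for $t\ge1$, so (b) gives extinction up to $t=\frac32$, while the true threshold is $\frac53$: the criterion (b) is sufficient but not sharp.)

**Proof of (b).** *Purpose: extinction when the mean is small.* Since $\min(\alpha,\beta)\le\sqrt{\alpha\beta}$, we have $\kappa_t(x,y)=\min((t-x)_+,(t-y)_+)\le a(x)a(y)$ with $a(x)=(t-x)_+^{1/2}$. Let $I=\int aq_t\,d\mu$, which is finite because $\int a^2d\mu=E(t-X)_+<\infty$. Suppose $I>0$. Then $q_t(x)\le1-e^{-a(x)I}<a(x)I$ wherever $a(x)>0$, a set of positive measure. Multiplying by $a$ and integrating, $I<I\int a^2d\mu=I\,E(t-X)_+\le I$, a contradiction. So $I=0$, and $q_t=0$ $\mu$-a.e. (it vanishes where $a=0$ anyway). Hence $q_t=1-e^{-T_tq_t}\equiv0$.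

**Proof of (c).** *Purpose: almost sure survival for large $t$, by a subsolution.* Let $\rho(s_0)=p>0$ and $t>s_0+1/p$. Since $(t-s_0)p>1$ there is $\theta\in(0,1)$ with $\theta=1-e^{-(t-s_0)p\theta}$. For $x\le s_0$,
$$T_t(\theta\mathbf 1_{(-\infty,s_0]})(x)=\theta\int_{y\le s_0}(t-x\vee y)\,d\mu(y)\ge(t-s_0)p\theta ,$$
so $\theta\mathbf 1_{(-\infty,s_0]}$ is a subsolution, and (3.1) gives $\hat\rho(t)\ge p\theta$. As $t\to\infty$, $\theta\to1$. Now take $p$ close to $1$.

**Proof of (a), right-continuity.** If $t_n\downarrow t$, then $q_{t_n}$ decreases to some $\bar q\ge q_t$. By dominated convergence (with dominating function $\kappa_{t_1}(x,\cdot)$), $\bar q=\Lambda_t\bar q$. By maximality $\bar q\le q_t$.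

**Proof of (a), left-continuity.** *Purpose: exclude that survival appears by a jump. We squeeze a slightly reduced copy of $q_t$ below $q_{t'}$ for $t'<t$ close to $t$.* If $q_t=0$ $\mu$-a.e., then $q_t\equiv0$ and $q_{t'}\le q_t\equiv0$ for $t'<t$; nothing to prove. Otherwise write $h=h_t$, $R=R_t$, fix $\lambda\in(0,1)$ and let
$$G(z)=1-e^{-\lambda z}-\lambda(1-e^{-z}),\qquad G(0)=0,\qquad G'(z)=\lambda(e^{-\lambda z}-e^{-z})>0\ \ (z>0).$$
For $t'<t$ let $d=h(t')$; as $h(x)=\int_x^tR$, $d\to0$ when $t'\uparrow t$. Our candidate is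
$$f=1-e^{-\lambda(h-d)_+}.$$
For $y\le t'$ we have $h(y)\ge d$, and since $z\mapsto1-e^{-z}$ is $1$-Lipschitz on $[0,\infty)$, $f(y)\ge1-e^{-\lambda h(y)}-\lambda d$. Because $q_t=1-e^{-h}$, this says $f-\lambda q_t\ge G(h)-\lambda d$ on $(-\infty,t']$, and so for $s\le t'$
$$\int_{y\le s}f\,d\mu-\lambda R(s)\ge\int_{y\le s}\bigl(G(h(y))-\lambda d\bigr)\,d\mu(y). \tag{5.1}$$
We claim that the right side is $\ge0$ when $d$ is small. As $h>0$ on a set of positive measure, we can fix $h^*>0$ with $g^*=\int_{\{h\ge h^*\}}G(h)\,d\mu>0$. For small $d$ let $h_0$ be defined by $G(h_0)=\lambda d$; $h_0\to0$ as $d\to0$. Take $d$ so small that $h_0<h^*$ and $\lambda d<g^*$. If $h(s)\ge h_0$, then $h(y)\ge h(s)\ge h_0$ for all $y\le s$, and the integrand is $\ge0$. If $h(s)<h_0<h^*$, then $\{h\ge h^*\}\subset(-\infty,s]$ because $h$ is nonincreasing, and the right side is at least $g^*-\lambda d>0$. This proves the claim.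

Hence for $x\le t'$
$$T_{t'}f(x)=\int_x^{t'}\int_{y\le s}f\,d\mu\,ds\ge\lambda\int_x^{t'}R(s)\,ds=\lambda(h(x)-d),$$
so $\Lambda_{t'}f(x)\ge f(x)$. For $x\ge t'$, $f(x)=0$. So $f$ is a subsolution at time $t'$, and $q_{t'}\ge f$. Let $t'\uparrow t$, then $\lambda\uparrow1$: $\liminf_{t'\uparrow t}q_{t'}(x)\ge1-e^{-h(x)}=q_t(x)$. Since $q_{t'}\le q_t$, this is left-continuity. Continuity of $\hat\rho$ follows by dominated convergence.

**Proof of (d) and of the consequences.** *Purpose: exponential tails.* For $s\ge s_0$ and $t\ge t_1$,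
$$R_t(s)=\hat\rho(t)-\int_{y>s}q_t\,d\mu\ge\hat\rho(t)-(1-\rho(s))\ge\tfrac12 .$$
So $h_t(y)=\int_y^tR_t\ge\frac12(t-y\vee s_0)_+$ for $y\le t$, which is the bound in (d); for $y>t$ the bound is trivial. Integrating, for $t\ge t_1$,
$$1-\hat\rho(t)\le E\exp\bigl(-\tfrac12(t-X\vee s_0)_+\bigr)=P(X\vee s_0+2\mathcal E>t),$$
where $\mathcal E$ is exponential with mean $1$, independent of $X$. Numbers $s_0,t_1$ as required exist by (c). By (b), $\hat\rho(t)=0$ for $t$ very negative, since $E(t-X)_+\to0$ as $t\to-\infty$. With (a) and (c), $\hat\rho$ is a continuous distribution function with support bounded below, and its right tail is dominated by that of $X\vee s_0+2\mathcal E$. All claims follow. $\square$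

## 6. Order preservation, with strictness

A larger distribution function means smaller labels, so earlier edges and a larger giant. We also need to know when the inequality is strict.

**Lemma 2.** Let $\rho\le\rho'$ in $\mathcal D$. Then $\Phi\rho\le\Phi\rho'$. If moreover $\rho(s)<\rho'(s)$ for some $s<t$ and $\Phi\rho'(t)>0$, then $\Phi\rho(t)<\Phi\rho'(t)$.

**Proof, step 1: the inequality.** Primes denote the objects for $\rho'$, at the same time $t$. If $f$ is bounded and nonincreasing, then $\int f\,d\mu'\ge\int f\,d\mu$. For $f\ge0$ bounded and nonincreasing, $y\mapsto\kappa_t(x,y)f(y)$ is bounded and nonincreasing, so by induction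
$$T'_tq'^{(m)}\ge T'_tq^{(m)}\ge T_tq^{(m)},\qquad q'^{(m+1)}\ge q^{(m+1)} .$$
Thus $q'\ge q$. Since $q\mathbf 1_{\{y\le r\}}$ is nonincreasing, for every $r$
$$R'(r)\ge\int_{y\le r}q\,d\mu'\ge R(r),\qquad\text{and}\qquad \Phi\rho'(t)=\int q'\,d\mu'\ge\int q\,d\mu'\ge\int q\,d\mu=\Phi\rho(t). \tag{6.1}$$

**Step 2: strictness.** *Purpose: show that equality at $t$ propagates back to $s$.* Suppose $\Phi\rho(t)=\Phi\rho'(t)>0$ and $\rho(s)<\rho'(s)$ with $s<t$. As $r\uparrow t$, $R(r)\uparrow\int_{y<t}q\,d\mu=\Phi\rho(t)>0$. So $h(x)=\int_x^tR>0$ and $q(x)>0$ for every $x<t$. Equality in (6.1) forces $q=q'$ $\mu'$-a.e. Since $\mu'((-\infty,s])=\rho'(s)>0$, there is $x\le s$ with $q(x)=q'(x)$, that is, $\int_x^t(R'-R)=0$. As $R'\ge R$, $R=R'$ a.e. on $[x,t]$, and by right-continuity $R(s)=R'(s)$. On the other hand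
$$q\mathbf 1_{\{y\le s\}}=q(s)\mathbf 1_{\{y\le s\}}+(q-q(s))\mathbf 1_{\{y\le s\}},$$
and the last term is bounded and nonincreasing. Hence
$$R'(s)-R(s)\ge\int_{y\le s}q\,d\mu'-\int_{y\le s}q\,d\mu\ge q(s)\,(\rho'(s)-\rho(s))>0,$$
a contradiction. $\square$

## 7. The conservation law $\int(\rho^2-(\Phi\rho)^2)=2$ and the $L^1$ contraction

**Lemma 3.** For $\rho\in\mathcal D$ let $c(t)=1-\frac12\int_{-\infty}^t(\rho^2-\hat\rho^2)\,ds$ and $\theta_t=1-q_t$. Then
$$c(t)=1-\hat\rho(t)-\tfrac12\langle\theta_t,T_t\theta_t\rangle\le1-\hat\rho(t),\qquad\int_{\mathbb R}(\rho^2-\hat\rho^2)\,ds=2 .$$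

In the heuristic of Section 2, $c(t)$ is the number of components of $F_k(t)$ divided by $n$, and the inequality says that there are at most about as many components as vertices outside the giant. A check with $\rho=H$ and $0\le t\le1$: there $\hat\rho=0$, $\theta=1$, and both formulas for $c(t)$ give $1-\frac t2$.

The idea of the proof is to find a functional for which $q_t$ is a critical point. Then only the explicit $t$-dependence contributes to the derivative along $t\mapsto q_t$. We do not know that $q_t$ is differentiable in $t$, so we argue with partitions.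

**Step 1: the functional.** For $0\le f<1$ let $\mathcal E(f)=(1-f)\log(1-f)+f$, so that $\mathcal E'(f)=-\log(1-f)$ is increasing and $\mathcal E'(q_t)=h_t$. Put
$$K_t(f)=\int\mathcal E(f)\,d\mu-\tfrac12\langle f,T_tf\rangle,\qquad k(t)=K_t(q_t).$$

**Step 2: changing $q$ costs only second order.** Fix $b$, let $t<t'\le b$, and write $q=q_t$, $q'=q_{t'}$, $h=h_t$, $h'=h_{t'}$. All are bounded, with $h\le h'\le E(b-X)_+$, so $q,q'$ stay away from $1$. For $f_r=q+r(q'-q)$, $0\le r\le1$, the symmetry of $T_t$ gives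
$$\frac{d}{dr}K_t(f_r)=\langle q'-q,\ \mathcal E'(f_r)-T_tf_r\rangle .$$
Both $\mathcal E'(f_r)$ and $T_tf_r$ lie between $h$ and $h'$: the first because $q\le f_r\le q'$, the second because $h=T_tq\le T_tf_r\le T_tq'\le T_{t'}q'=h'$. Hence
$$|K_t(q')-K_t(q)|\le\langle q'-q,h'-h\rangle\le\sup_x(h'-h)\cdot(\hat\rho(t')-\hat\rho(t)). \tag{7.1}$$
Moreover $h'-h=\int(\kappa_{t'}-\kappa_t)q'\,d\mu+\int\kappa_t(q'-q)\,d\mu$, where $\kappa_{t'}-\kappa_t\le t'-t$ and $\kappa_t(x,y)\le(b-y)_+$. So
$$\sup_x(h'-h)\le(t'-t)+B(t')-B(t),\qquad B(t)=\int(b-y)_+q_t(y)\,d\mu(y), \tag{7.2}$$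
and $B$ is continuous by Lemma 1(a) and dominated convergence.

**Step 3: changing $t$ gives the main term.** By the integral form of $\langle f,T_tf\rangle$,
$$K_{t'}(q')-K_t(q')=-\tfrac12\int_t^{t'}\Bigl(\int_{y\le s}q'\,d\mu\Bigr)^2ds,\qquad\hat\rho(s)\le\int_{y\le s}q'\,d\mu\le\hat\rho(t')\quad(t\le s\le t'), \tag{7.3}$$
the lower bound because $q'\ge q_s$ and $q_s=0$ on $[s,\infty)$.

**Step 4: summing.** Take partitions $a=t_0<\dots<t_N=b$ with mesh tending to $0$. The errors (7.1) sum to at most $\max_i\sup_x(h_{t_{i+1}}-h_{t_i})\cdot1$, which tends to $0$ by (7.2) and the uniform continuity of $B$ on $[a,b]$. The terms (7.3) sum to a quantity tending to $-\frac12\int_a^b\hat\rho^2$, because $\hat\rho$ is continuous. So $k(b)-k(a)=-\frac12\int_a^b\hat\rho^2$. For $a$ very negative $q_a\equiv0$ by Lemma 1(b), so $k(a)=0$ and $\hat\rho=0$ on $(-\infty,a]$. Thus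
$$k(t)=-\tfrac12\int_{-\infty}^t\hat\rho^2\,ds . \tag{7.4}$$

**Step 5: the formula for $c(t)$.** Write $q=q_t$, $h=h_t$, $\theta=\theta_t$. As $\log(1-q)=-h$, $\mathcal E(q)=q-h+qh$, and so $k(t)=\int(q-h+\frac12qh)\,d\mu$. Also $\frac12\int_{-\infty}^t\rho^2=\frac12\langle1,T_t1\rangle$, again by the integral form. With (7.4) and $\int h\,d\mu=\langle1,T_tq\rangle$,
$$c(t)=1-\tfrac12\langle1,T_t1\rangle-k(t)=\int\theta\,d\mu-\Bigl[\tfrac12\langle1,T_t1\rangle-\langle1,T_tq\rangle+\tfrac12\langle q,T_tq\rangle\Bigr]=\int\theta\,d\mu-\tfrac12\langle\theta,T_t\theta\rangle .$$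
Since $\int\theta\,d\mu=1-\hat\rho(t)$ and $\langle\theta,T_t\theta\rangle\ge0$, the first part of the lemma follows.

**Step 6: $c(t)\to0$ as $t\to\infty$.** This is the second part. First, $1-\hat\rho(t)\to0$. Next, $\langle\theta_t,T_t\theta_t\rangle\le\int(t-y)_+\theta_t(y)\,d\mu(y)$, because $\kappa_t(x,y)\le(t-y)_+$ and $\theta_t\le1$. With $s_0,t_1$ from Lemma 1(d) and $t\ge t_1$: for $y\ge s_0$ the integrand is at most $1$, as $ze^{-z/2}\le1$ for $z\ge0$; for $y<s_0$ it is at most $(t-s_0)e^{-(t-s_0)/2}+(s_0-y)e^{-(t-s_0)/2}\le1+(s_0-y)$. It tends to $0$ pointwise, and the bound is $\mu$-integrable, so the integral tends to $0$. $\square$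

**Corollary 4.** For $u=\rho^2$, $\rho\in\mathcal D$, set $\Psi u(x)=(\Phi\rho(x+2))^2$. For such $u,v$: $\int(\Psi u-u)=0$, $u-v\in L^1$, and $\|\Psi u-\Psi v\|_1\le\|u-v\|_1$. The inequality is strict if $u>v$ at some point and $v>u$ at some point.

**Proof.** Since $|u-H|=|\rho-H|(\rho+H)\le2|\rho-H|$, all these functions differ from $H$ by $L^1$ functions. As $\hat\rho^2$ is a distribution function, formula 3 and Lemma 3 give
$$\int(\Psi u-u)=\int\bigl(\hat\rho(x+2)^2-\hat\rho(x)^2\bigr)dx+\int(\hat\rho^2-\rho^2)\,dx=2-2=0 .$$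
Write $u=\rho_u^2$, $v=\rho_v^2$. Then $u\vee v=(\rho_u\vee\rho_v)^2$ with $\rho_u\vee\rho_v\in\mathcal D$, and Lemma 2 gives $\Psi(u\vee v)\ge\Psi u\vee\Psi v$. So, as in Section 4,
$$\|\Psi u-\Psi v\|_1=\int(2\,(\Psi u\vee\Psi v)-\Psi u-\Psi v)\le\int(2\Psi(u\vee v)-\Psi u-\Psi v)=\int(2(u\vee v)-u-v)=\|u-v\|_1 ,$$
where the third step uses $\int(\Psi w-w)=0$ for $w=u\vee v,u,v$. If $u(x_1)>v(x_1)$ and $v(x_2)>u(x_2)$, then $\rho_u\vee\rho_v$ exceeds $\rho_v$ at $x_1$ and $\rho_u$ at $x_2$. For all large $t$, $\Phi(\rho_u\vee\rho_v)(t)>0$ and $t>x_1\vee x_2$, so Lemma 2 gives $\Phi(\rho_u\vee\rho_v)(t)>\Phi\rho_u(t)\vee\Phi\rho_v(t)$. Then the middle inequality is strict. $\square$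

## 8. Small components of a sparse graph with labels

We must now connect $\Phi$ with the forests. The first ingredient counts vertices in components of a given finite size.

**Lemma 5.** Let $S$ be a compact interval, $\kappa:S\times S\to[0,\infty)$ continuous and symmetric, $\nu$ a probability measure on $S$. For each $n$ let $x_1,\dots,x_n\in S$ be random labels whose empirical measure $\nu_n$ satisfies $\int g\,d\nu_n\to\int g\,d\nu$ in probability for every $g\in C(S)$. Given the labels, let $G$ be the graph on $[n]$ with independent edges, $ij$ being present with probability $1-e^{-\kappa(x_i,x_j)/n}$. Let $N_m$ be the number of vertices in components of size $m$. Then for each fixed $m$, $N_m/n\to p_m$ in probability, where $p_m$ is the probability that the Poisson branching process with kernel $\kappa$ on $(S,\nu)$, started from one individual whose type has law $\nu$, has total progeny $m$ (the first individual included).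

For example, with $\kappa\equiv t$ and $m=2$ the formula (8.1) below gives $p_2=te^{-2t}$. This is right: the root has exactly one child (probability $te^{-t}$), which has none (probability $e^{-t}$).

**Proof.** Probabilities, expectations and variances are conditional on the labels, and $O(\cdot)$ depends only on $m$ and $\sup\kappa$. Let $\bar\kappa_n(x)=\int\kappa(x,y)\,d\nu_n(y)$ and $\bar\kappa(x)=\int\kappa(x,y)\,d\nu(y)$. For fixed $x$, $\bar\kappa_n(x)\to\bar\kappa(x)$ in probability; as $\kappa$ is uniformly continuous, a finite net in $x$ gives $\sup_x|\bar\kappa_n-\bar\kappa|\to0$ in probability.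

**Step 1: the probability that a set is a component.** For $|A|=m$,
$$P(A\text{ is a component})=P(G[A]\text{ connected})\prod_{i\in A,\,j\notin A}e^{-\kappa(x_i,x_j)/n},$$
and the product is $\exp(-\sum_{i\in A}\bar\kappa_n(x_i)+O(1/n))$, since only $m^2$ terms are added to complete the sums. $G[A]$ is connected iff it contains a spanning tree. The union of two different spanning trees has at least $m$ edges, so by the Bonferroni inequalities, and as $1-e^{-\kappa/n}=\kappa/n+O(n^{-2})$,
$$P(G[A]\text{ connected})=\sum_T\prod_{ij\in T}\frac{\kappa(x_i,x_j)}n+O(n^{-m}),$$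
over trees $T$ on $A$.

**Step 2: the mean.** Summing over sets $A$ is $\frac1{m!}$ times summing over $m$-tuples of distinct indices; allowing repeated indices adds $O(n^{m-1})$ tuples. So, with $T$ now over trees on $[m]$,
$$\frac{EN_m}n=\frac mn\cdot\frac{n^m}{m!}\cdot n^{-(m-1)}\Bigl[\int\sum_T\prod_{ij\in T}\kappa(y_i,y_j)\prod_{i=1}^me^{-\bar\kappa_n(y_i)}\,d\nu_n^{\otimes m}(y)+O(1/n)\Bigr].$$
Replace $\bar\kappa_n$ by $\bar\kappa$ by uniform convergence. The integrand is then a fixed continuous function on $S^m$. By Stone–Weierstrass it is uniformly close to a finite sum of products $g_1(y_1)\cdots g_m(y_m)$, whose integrals converge in probability. So $EN_m/n$ converges in probability to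
$$p^*_m=\frac1{(m-1)!}\int\sum_T\prod_{ij\in T}\kappa(y_i,y_j)\prod_ie^{-\bar\kappa(y_i)}\,d\nu^{\otimes m}(y). \tag{8.1}$$

**Step 3: concentration.** For disjoint $A,B$ of size $m$ the edges between them are counted once instead of twice:
$$P(A,B\text{ both components})=P(A\text{ comp.})\,P(B\text{ comp.})\prod_{i\in A,j\in B}e^{\kappa(x_i,x_j)/n},$$
with last product $1+O(1/n)$. Distinct intersecting sets cannot both be components. Since $N_m=m\sum_A\mathbf 1\{A\text{ comp.}\}$, $\mathrm{Var}(N_m)\le O(1/n)(EN_m)^2+mEN_m=O(n)$. By Chebyshev, $N_m/n\to p_m^*$ in probability.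

**Step 4: $p^*_m=p_m$.** Order the children of every individual uniformly at random. An individual of type $x$ has $c$ children with ordered types $z_1,\dots,z_c$ with density $\frac{e^{-\bar\kappa(x)}}{c!}\prod_l\kappa(x,z_l)$ with respect to $\nu^{\otimes c}$. So a given plane rooted tree with $m$ vertices $v$, child numbers $c_v$ and types $y_v$ has density $\prod_v\frac{e^{-\bar\kappa(y_v)}}{c_v!}\prod_{\text{edges}}\kappa$ with respect to $\nu^{\otimes m}$. Now label the individuals uniformly by $[m]$, which gives a factor $\frac1{m!}$. Each labelled rooted tree arises from $\prod_vc_v!$ plane orders, so its density together with the types is $\frac1{m!}\prod_ie^{-\bar\kappa(y_i)}\prod_{ij\in T}\kappa(y_i,y_j)$. Summing over the $m$ choices of the root and over $T$ gives (8.1). $\square$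

Let $N_{\le M}(G)$ be the number of vertices in components of size at most $M$. By Lemma 5, $N_{\le M}(G)/n\to\pi_M$ in probability, where $\pi_M$ is the probability of total progeny $\le M$. The offspring numbers are Poisson with finite means, so infinite progeny means survival of all generations, and $1-\pi_M$ decreases to the survival probability as $M\to\infty$. The last statement also holds for the kernel $\kappa_t$ on $(\mathbb R,\mu)$ with $\mu$ as in Section 3, where the offspring means are at most $E(t-X)_+$.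

## 9. The recursion $\rho_k=\Phi(\rho_{k-1})$

**Proposition 6.** $\rho_k=\Phi(\rho_{k-1})$ for all $k\ge1$, where $\rho_0=H$. In particular $\rho_k\in\mathcal D$, and $\rho_k$ is continuous for $k\ge1$.

**Proof.** Let $F_0(t)$ have all of $[n]$ in one component for all $t\ge0$. Let $C_2$ be the size of the second largest component ($0$ if there is none). We show by induction on $k$:

- for $k\ge1$, $C_1(F_k(t))/n\to\Phi\rho_{k-1}(t)$ in probability for each $t>0$;
- for $k\ge0$, $\sup_{s\le t_0}C_2(F_k(s))/n\to0$ in probability for each $t_0$.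

The first claim identifies $\rho_k(t)$ for $t>0$, by (1.1). For $t\le0$ both sides vanish: $C_1(F_k(0))=1$ a.s., and $\Phi\rho_{k-1}(t)\le\mu((-\infty,t))=0$ because $\rho_{k-1}$ vanishes on $(-\infty,0)$. For $k=0$ the second claim is trivial. Let $k\ge1$ and assume the claims for $k-1$.

**Step 1: which edges reach $F_k$.** An edge $ij$ arriving at time $s$ is offered to $F_k$ iff $i\sim j$ (same component) in all of $F_1(s-),\dots,F_{k-1}(s-)$. An edge is added to $F_l$ only if its endpoints are already connected in $F_{l-1}$, so by induction on arrivals the components of $F_l(s)$ refine those of $F_{l-1}(s)$. Hence the edge is offered to $F_k$ iff $i\sim j$ in $F_{k-1}(s-)$. An offered edge is rejected only if its endpoints are already connected in $F_k$, so the components of $F_k(t)$ are those of the multigraph $G_k(t)$ of edges offered to $F_k$ by time $t$. Let $\tau_{ij}$ be the first time $i\sim j$ in $F_{k-1}$ ($\tau_{ij}=0$ if $k=1$), and $\mathcal H$ the $\sigma$-field generated by the processes $F_1,\dots,F_{k-1}$.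

**Step 2: given $\mathcal H$, the offered edges on the pairs $ij$ form independent Poisson processes of rate $\frac1n$ on $(\tau_{ij},\infty)$.** The point is that conditioning on the past forests does not bias the edges they ignored. Let $\Pi_{ij}$ be the arrival processes (independent, rate $\frac1n$), $\Pi'_{ij}$ an independent copy of the family, and let $\Pi''_{ij}$ equal $\Pi_{ij}$ on $[0,\tau_{ij}]$ and $\Pi'_{ij}$ on $(\tau_{ij},\infty)$. The $\tau_{ij}$ are stopping times for the filtration generated by all $\Pi,\Pi'$. So the indicators of $\{s\le\tau_{ij}\}$ and $\{s>\tau_{ij}\}$ are predictable, and each $\Pi''_{ij}$ is a counting process with compensator $s/n$ in this filtration. A.s. no two of them have a common jump. Recall Watanabe's theorem: counting processes with deterministic linear compensators in a common filtration and without common jumps are independent Poisson processes. So $(\Pi''_{ij})$ has the same law as $(\Pi_{ij})$.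

The family $\Pi''$ yields the same $F_1,\dots,F_{k-1}$ as $\Pi$: an arrival on $ij$ after $\tau_{ij}$ creates a cycle in each of these forests, by the refinement in Step 1, so it does not affect them. For the family $\Pi''$, the edges offered to $F_k$ are the points of $\Pi'_{ij}\cap(\tau_{ij},\infty)$, and $\Pi'$ is independent of $\mathcal H$, which is a function of $\Pi$. As $\Pi''$ and $\Pi$ have the same law, the claim holds for $\Pi$. In particular, given $\mathcal H$, the multiplicities in $G_k(t)$ are independent, $\mathrm{Poisson}((t-\tau_{ij})_+/n)$.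

Now fix $t>0$ and write $\rho=\rho_{k-1}$, with measure $\mu$. If $\rho(t)=0$, then $k\ge2$, $C_1(F_k(t))\le C_1(F_{k-1}(t))=o_p(n)$ and $\Phi\rho(t)\le\rho(t)=0$, and the first claim holds at $t$; also $C_2(F_k(t))\le C_1(F_k(t))=o_p(n)$. From here to the end of Step 5 assume $\rho(t)>0$.

**Step 3: labels.** *Purpose: replace $(t-\tau_{ij})_+$ by $\kappa_t(x_i,x_j)$, with few extra edges.* If $k=1$ let all $x_i=0$, $a=\eta=0$, $\mu_a=\delta_0$ and $\varphi$ the identity. If $k\ge2$, $\rho$ is continuous with $\rho(0)=0$; for any $\eta\in(0,\rho(t))$ choose $a\in(0,t)$ with $\rho(a)=\eta$. By (1.1) and the induction hypothesis, whp the following $\mathcal H$-measurable event $E_n$ holds: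
$$C_1(F_{k-1}(s))\ge\tfrac\eta2n\ \ (a\le s\le t),\qquad\sup_{s\le t}C_2(F_{k-1}(s))\le\tfrac\eta4n,\qquad C_1(F_{k-1}(a))\le\tfrac32\eta n .$$
On $E_n$, for $s\in[a,t]$ the largest component $L(s)$ of $F_{k-1}(s)$ is unique, and it increases with $s$: the component at time $s'>s$ containing $L(s)$ has size at least $\frac\eta2n>C_2(F_{k-1}(s'))$. Let $x_i=\min\{s\in[a,t]:i\in L(s)\}$, and $x_i=t+1$ if there is no such $s$; off $E_n$ let all $x_i=t+1$. On $E_n$, $\#\{i:x_i\le s\}=C_1(F_{k-1}(s))$ for $s\in[a,t]$, no label is $<a$, and all labels $>t$ equal $t+1$. So by (1.1) the distribution function of the empirical measure converges uniformly, in probability, to that of $\mu_a$, the law of $\varphi(X)$, where $\varphi(x)=x\vee a$ for $x\le t$ and $\varphi(x)=t+1$ for $x>t$. Approximating $g\in C(S)$ uniformly by step functions, $\int g\,d\nu_n\to\int g\,d\mu_a$ in probability. In all cases Lemma 5 applies with $S=[0,t+1]$, $\nu=\mu_a$ and any kernel $\kappa_{t'}$, $0<t'\le t$.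

Put $D_{ij}=(t-\tau_{ij})_+-\kappa_t(x_i,x_j)$. For $k=1$, $D_{ij}=0$. For $k\ge2$, $D_{ij}\ge0$: if $x_i\vee x_j\le t$, then $i,j\in L(x_i\vee x_j)$, so $\tau_{ij}\le x_i\vee x_j$; otherwise $\kappa_t(x_i,x_j)=0$. On $E_n$, $D_{ij}$ is the length of the set of $s\in[0,t]$ at which $i\sim j$ in $F_{k-1}(s)$ but not ($s\ge a$ and $i,j\in L(s)$). Count such pairs at each time $s$: for $s<a$, all connected pairs, at most $\frac12n\,C_1(F_{k-1}(a))$; for $s\ge a$, connected pairs outside $L(s)$, at most $\frac12n\,C_2(F_{k-1}(s))$. Hence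
$$\frac1n\sum_{i<j}D_{ij}\le\frac1n\Bigl[a\cdot\tfrac12n\cdot\tfrac32\eta n+t\cdot\tfrac12n\cdot\tfrac\eta4n\Bigr]\le t\eta n .$$
Splitting each Poisson variable in two independent ones, $G_k(t)$ is the union of a multigraph $G'$ with conditionally independent multiplicities $\mathrm{Poisson}(\kappa_t(x_i,x_j)/n)$ and of extra edges, whose number is, given $\mathcal H$ and on $E_n$, Poisson with mean at most $t\eta n$. Whp there are at most $2t\eta n$ extra edges (none if $k=1$).

**Step 4: upper bound.** Adding an edge decreases $N_{\le M}$ by at most $2M$. By Lemma 5, $N_{\le M}(G')/n\to\pi^{(a)}_M$ in probability, the probability of total progeny $\le M$ for $(\kappa_t,\mu_a)$. For $\mu$-a.e. $x,y$ we have $\kappa_t(\varphi(x),\varphi(y))\le\kappa_t(x,y)$: $\varphi(x)\ge x$ for $x\le t$, and both sides vanish if $x>t$ or $y>t$. The process with types in $(\mathbb R,\mu)$ and kernel $\kappa_t(\varphi(x),\varphi(y))$ becomes, after mapping types by $\varphi$, the process for $(\kappa_t,\mu_a)$; and it is a thinning of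 the process for $(\kappa_t,\mu)$. So $\pi_M^{(a)}\ge\pi_M$, the probability for $(\kappa_t,\mu)$, and
$$n-N_{\le M}(G_k(t))\le(1-\pi_M+4t\eta M+o_p(1))\,n .$$
Since $1-\pi_M\downarrow\int q_t\,d\mu=\Phi\rho(t)$, given $\varepsilon>0$ choose first $M$ large and then $\eta$ small ($\pi_M$ does not depend on $\eta$): $n-N_{\le M}(G_k(t))\le(\Phi\rho(t)+\varepsilon)n$ whp. Separating the cases in which zero, one or both of the two largest components exceed $M$, $C_1+C_2\le n-N_{\le M}+2M$. So
$$C_1(F_k(t))\le C_1(F_k(t))+C_2(F_k(t))\le(\Phi\rho(t)+2\varepsilon)n\quad\text{whp.} \tag{9.1}$$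

**Step 5: lower bound.** If $\Phi\rho(t)=0$ there is nothing to prove. Otherwise let $0<t'<t$ be so close to $t$ that $\Phi\rho(t')>0$ (Lemma 1(a)). Then $\rho(t')>0$, and for $k\ge2$ we take $\eta<\rho(t')$, so that $a<t'$. We keep a little time $t-t'$ in reserve to join the large components (sprinkling). Since $\kappa_t=\kappa_{t'}+(t-t')$ when $x\vee y\le t'$, and $\kappa_t\ge\kappa_{t'}$ always, and $(t-\tau_{ij})_+\ge\kappa_t(x_i,x_j)$, $G_k(t)$ contains, coupled given $\mathcal H$, the union of independent graphs $G_1'$ and $G_2'$: $G_1'$ has edge probabilities $1-e^{-\kappa_{t'}(x_i,x_j)/n}$, and $G_2'$ has edge probabilities $1-e^{-(t-t')/n}$ for pairs with $x_i\vee x_j\le t'$.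

Let $\rho^{(a)}=\rho\mathbf 1_{[a,\infty)}\in\mathcal D$, the distribution function of $X\vee a$ (for $k=1$, $\rho^{(0)}=\rho$). Its measure agrees with $\mu_a$ on $(-\infty,t')$, and types $\ge t'$ play no role for $\kappa_{t'}$. So the survival probability for $(\kappa_{t'},\mu_a)$ is $p:=\Phi\rho^{(a)}(t')$. Suppose $p>0$ and let $0<4\varepsilon<p$, $M\ge1$. Let $W$ be the set of vertices in components of $G'_1$ of size $>M$. Vertices with label $\ge t'$ are isolated in $G_1'$, so all labels in $W$ are $<t'$. By Lemma 5, $|W|\ge(p-\varepsilon)n\ge3\varepsilon n$ whp. $W$ consists of at most $n/M$ components of $G_1'$. Given $G_1'$, the probability that these components can be divided into two groups, each with at least $\varepsilon n$ vertices, with no edge of $G'_2$ between the groups, is at most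
$$2^{n/M}e^{-(t-t')\varepsilon^2n},$$
which tends to $0$ if $M$ is chosen with $\log2/M<(t-t')\varepsilon^2$. If no such division exists and $|W|\ge3\varepsilon n$, then the largest component of $(G_1'\cup G_2')[W]$ has more than $|W|-\varepsilon n$ vertices. Indeed, if its size is in $[\varepsilon n,|W|-\varepsilon n]$, it and the rest form such a division. If its size is $<\varepsilon n$, collect components until the total is at least $\varepsilon n$; the total is then $<2\varepsilon n\le|W|-\varepsilon n$, again a division. Hence $C_1(F_k(t))\ge(p-2\varepsilon)n$ whp. For larger $\varepsilon$, or $p=0$, this is weaker or trivial. So for every $\varepsilon>0$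
$$C_1(F_k(t))\ge(\Phi\rho^{(a)}(t')-2\varepsilon)\,n\quad\text{whp.}$$

For $k=1$ let $t'\uparrow t$ and use Lemma 1(a). For $k\ge2$ we must also remove the cut-off $a$, and the conservation law does this. By Lemma 3 for $\rho$ and $\rho^{(a)}$,
$$\int\bigl((\Phi\rho)^2-(\Phi\rho^{(a)})^2\bigr)=\int\bigl(\rho^2-(\rho^{(a)})^2\bigr)=\int_0^a\rho^2\le t\eta^2 ,$$
and the integrand on the left is $\ge0$ by Lemma 2. For $t''<t'$ the left side is at least $(t'-t'')(\Phi\rho(t'')^2-\Phi\rho^{(a)}(t')^2)$, by monotonicity in $t$. So $\liminf_{\eta\to0}\Phi\rho^{(a)}(t')\ge\Phi\rho(t'')$. Letting $t''\uparrow t'$ and then $t'\uparrow t$, $C_1(F_k(t))\ge(\Phi\rho(t)-\varepsilon)n$ whp for every $\varepsilon>0$.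

With (9.1), $C_1(F_k(t))/n\to\Phi\rho(t)$ in probability, so $\rho_k=\Phi\rho_{k-1}$. Also by (9.1), $C_2(F_k(t))=o_p(n)$ for each fixed $t>0$; and $C_2(F_k(0))\le1$.

**Step 6: uniformity of $C_2$ on $[0,t_0]$.** *Purpose: complete the induction.* By Lemma 1(a), $\rho_k$ is continuous. Take a grid $0=s_0<\dots<s_m=t_0$ with $\rho_k$-increments $<\varepsilon$. Whp $C_2(F_k(s_j))\le\varepsilon n$ and $C_1(F_k(s_{j+1}))-C_1(F_k(s_j))\le2\varepsilon n$ for all $j$. For $s\in[s_j,s_{j+1}]$ let $A,B$ be the two largest components of $F_k(s)$, $|A|\ge|B|$. If they lie in the same component of $F_k(s_{j+1})$, then $|B|\le C_1(F_k(s_{j+1}))-|A|\le C_1(F_k(s_{j+1}))-C_1(F_k(s_j))\le2\varepsilon n$. Otherwise $|B|\le C_2(F_k(s_{j+1}))\le\varepsilon n$. $\square$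

## 10. Moments in the moving frame

Put $\tilde\rho_k(x)=\rho_k(2k+x)$ and $u_k=\tilde\rho_k^2$. By Proposition 6 and translation equivariance, $\tilde\rho_{k+1}(x)=\Phi\tilde\rho_k(x+2)$, so
$$u_0=H,\qquad u_{k+1}=\Psi u_k .$$
We now have an orbit of an $L^1$ nonexpansion. Nonexpansion alone does not prevent the profiles from spreading out more and more. The purpose of this section is to bound their width, on average over $k$.

Let $\tilde X_k$ have distribution function $\tilde\rho_k$, and let $\tilde X_k'$ be an independent copy. Then $u_k$ is the distribution function of $\tilde Y_k=\max(\tilde X_k,\tilde X_k')$. Since $\tilde X_0=0$, Lemma 1 and induction show that all moments of $\tilde X_k$ and $\tilde Y_k$ are finite. By Corollary 4,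
$$E\tilde Y_k=\int(H-u_k)=\int(H-u_0)=0\quad\text{for all }k. \tag{10.1}$$
So the frame is exactly centred for $\tilde Y_k$. Define
$$w_k=\int\tilde\rho_k(1-\tilde\rho_k)\,dx,\qquad W_k=\int|x|\,\tilde\rho_k(1-\tilde\rho_k)\,dx .$$
By formula 4, $E|\tilde X_k-\tilde X_k'|=2w_k$. As $\max(a,b)=\frac12(a+b+|a-b|)$, $E\tilde X_k=E\tilde Y_k-w_k=-w_k$. So $E|\tilde X_k|\le E|\tilde X_k-\tilde X'_k|+|E\tilde X_k|\le3w_k$. Similarly, with $\tilde Y_k'$ an independent copy of $\tilde Y_k$ and since $E\tilde Y_k=0$,
$$E|\tilde Y_k|\le E|\tilde Y_k-\tilde Y_k'|=2\int u_k(1-u_k)\le4w_k,$$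
because $\rho^2(1-\rho^2)=\rho^2(1+\rho)(1-\rho)\le2\rho(1-\rho)$.

**Lemma 7.** $\sum_{k=1}^Kw_k\le K$ and $\sum_{k=1}^KW_k\le9K$ for all $K$.

**Proof, step 1: a convexity inequality.** Let $\rho=\tilde\rho_k$, $\hat\rho=\Phi\tilde\rho_k$, $\hat X=\tilde X_{k+1}+2$ and $\hat Y=\tilde Y_{k+1}+2$, so that $\hat X,\hat Y$ have distribution functions $\hat\rho,\hat\rho^2$. By Lemma 3, $z=\frac12(\rho^2-\hat\rho^2)\ge0$ is a probability density. Let $Z$ have density $z$. Then
$$P(Z>s)=c(s)\le1-\hat\rho(s)=P(\hat X>s),$$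
so $Z$ is stochastically smaller than $\hat X$. All moments of $Z$ are finite, since $2z\le|\rho^2-H|+|H-\hat\rho^2|$. Let $\varphi\in C^1$ be convex with $\varphi,\varphi'$ of polynomial growth. Formula 1, for $\hat Y$ and $\tilde Y_k$, and the fact that $\varphi'$ is nondecreasing give
$$E\varphi(\hat Y)-E\varphi(\tilde Y_k)=\int\varphi'(s)(\rho^2-\hat\rho^2)\,ds=2E\varphi'(Z)\le2E\varphi'(\hat X). \tag{10.2}$$

**Step 2: $\varphi(y)=y^2$, to bound $w_k$.** By (10.1), $E\hat Y^2=E\tilde Y_{k+1}^2+4$, and $E\hat X=2-w_{k+1}$. So (10.2) reads $E\tilde Y_{k+1}^2+4-E\tilde Y_k^2\le8-4w_{k+1}$, that is,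
$$E\tilde Y_{k+1}^2-E\tilde Y_k^2\le4(1-w_{k+1}).$$
Sum over $k=0,\dots,K-1$, with $\tilde Y_0=0$ and $E\tilde Y_K^2\ge0$: $\sum_{k\le K}w_k\le K$.

**Step 3: $\varphi(y)=|y|^3/6$, to bound $W_k$.** Here $\varphi'(y)=y|y|/2$ and $\varphi''(y)=|y|$. Taylor's formula gives
$$\varphi(y-2)\le\varphi(y)-2\varphi'(y)+\int_0^2(2-r)(|y|+r)\,dr=\varphi(y)-2\varphi'(y)+2|y|+\tfrac43 .$$
Put $y=\hat Y$, take expectations, and use (10.2) for $E\varphi(\hat Y)$:
$$E\varphi(\tilde Y_{k+1})-E\varphi(\tilde Y_k)\le-2\bigl[E\varphi'(\hat Y)-E\varphi'(\hat X)\bigr]+2E|\hat Y|+\tfrac43 .$$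
By formula 1 applied to $\varphi'$,
$$E\varphi'(\hat Y)-E\varphi'(\hat X)=\int|s|\hat\rho(1-\hat\rho)\,ds=\int|x+2|\,\tilde\rho_{k+1}(1-\tilde\rho_{k+1})\,dx\ge W_{k+1}-2w_{k+1},$$
and $E|\hat Y|\le2+4w_{k+1}$. So the right side is at most $-2W_{k+1}+12w_{k+1}+\frac{16}3$. Summing, with $\varphi(\tilde Y_0)=0$ and $\varphi\ge0$, $\sum_{k\le K}W_k\le6\sum_{k\le K}w_k+\frac83K\le9K$. $\square$

## 11. An $L^1$-convergent subsequence

By Lemma 7, $\sum_{k\le K}(w_k+W_k)\le10K$ for all $K$. So $w_k+W_k\le11$ for infinitely many $k$; otherwise the sums would eventually exceed $10K$. For these $k$, $E|\tilde X_k|\le33$, and by Markov $\tilde\rho_k(x)\ge\frac12$ for $x\ge66$ and $\tilde\rho_k(x)\le\frac12$ for $x\le-66$. Where $|x|>66$ this gives $|\tilde\rho_k-H|\le2\tilde\rho_k(1-\tilde\rho_k)$. Hence for $A\ge66$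
$$\int_{|x|>A}|\tilde\rho_k-H|\,dx\le2\int_{|x|>A}\tilde\rho_k(1-\tilde\rho_k)\,dx\le\frac{2W_k}A\le\frac{22}A .$$
This uniform bound on the tails is why we needed $W_k$ and not only $w_k$. By Helly's theorem and tightness, along a subsequence $(k_j)$ of these $k$ we have $\tilde\rho_{k_j}\to\rho_*$ a.e. for some distribution function $\rho_*$. By Fatou, $\rho_*$ satisfies the same tail bound, so $\rho_*\in\mathcal D$. Bounded convergence on $[-A,A]$ and the tail bounds give $\|\tilde\rho_{k_j}-\rho_*\|_1\to0$. With $u_*=\rho_*^2$, $\|u_{k_j}-u_*\|_1\le2\|\tilde\rho_{k_j}-\rho_*\|_1\to0$.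

## 12. From a limit point to uniform convergence

We complete the proof of Theorem 1.

**Step 1: the limit point is a fixed point.** By Corollary 4, $\|u_{k+1}-u_k\|_1$ is finite and nonincreasing in $k$; let $d$ be its limit. As $\Psi$ is nonexpansive, $u_{k_j+1}\to\Psi u_*$ and $u_{k_j+2}\to\Psi^2u_*$ in $L^1$. Passing to the limit along $k_j$ and along $k_j+1$,
$$\|\Psi u_*-u_*\|_1=d=\|\Psi^2u_*-\Psi u_*\|_1 .$$
Suppose $\Psi u_*\ne u_*$. Both are right-continuous, so they differ on a set of positive measure. Since $\int(\Psi u_*-u_*)=0$, both $\{\Psi u_*>u_*\}$ and $\{\Psi u_*<u_*\}$ are nonempty. The strict case of Corollary 4, for the pair $\Psi u_*,u_*$, gives $\|\Psi^2u_*-\Psi u_*\|_1<\|\Psi u_*-u_*\|_1$, a contradiction. So $\Psi u_*=u_*$.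

**Step 2: the whole sequence converges in $L^1$.** Now $\|u_k-u_*\|_1=\|\Psi u_{k-1}-\Psi u_*\|_1\le\|u_{k-1}-u_*\|_1$ is nonincreasing, and it tends to $0$ along $(k_j)$. So $\|u_k-u_*\|_1\to0$.

**Step 3: uniform convergence.** Let $\rho_\infty=\rho_*$. Since $\Psi u_*=u_*$, $\rho_\infty=\Phi\rho_\infty(\cdot+2)$, which is continuous by Lemma 1(a). Suppose $u_k(x)\ge u_*(x)+\varepsilon$ for infinitely many $k$. Choose $\eta>0$ with $u_*\le u_*(x)+\frac\varepsilon2$ on $[x,x+\eta]$. As $u_k\ge u_k(x)$ there, $\|u_k-u_*\|_1\ge\eta\varepsilon/2$ infinitely often, a contradiction. If $u_k(x)\le u_*(x)-\varepsilon$ infinitely often, argue in the same way on an interval $[x-\eta,x]$. So $u_k\to u_*$ pointwise. These are distribution functions with a continuous limit, so the convergence is uniform (Pólya). Since $|\sqrt a-\sqrt b|\le\sqrt{|a-b|}$, $\tilde\rho_k\to\rho_\infty$ uniformly on $\mathbb R$. This proves Theorem 1. $\blacksquare$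

## 13. Uniqueness of the profile, attraction from every start, and the birth times

Nothing in this section is needed for Theorem 1. The same tools give more about the profile. Let $\sigma_k=\inf\{t:\rho_k(t)>0\}$ and $\sigma_\infty=\inf\{x:\rho_\infty(x)>0\}$. Since $\rho_\infty=\Phi\rho_\infty(\cdot+2)$, Lemma 1(b) gives $\sigma_\infty>-\infty$.

**Theorem 2.**

1. $\|\rho_k(2k+\cdot)^2-\rho_\infty^2\|_1$ is nonincreasing in $k$ and tends to $0$. Moreover $\int(\rho_\infty^2-H)=0$; $\rho_\infty$ is continuous, $0$ on $(-\infty,\sigma_\infty]$, strictly increasing on $[\sigma_\infty,\infty)$, and $<1$ everywhere.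
2. If $\rho\in\mathcal D$ and $\Phi\rho=\rho(\cdot-c)$, then $c=2$ and $\rho$ is a translate of $\rho_\infty$.
3. For every $\rho\in\mathcal D$, with $a=\int(\rho_\infty^2-\rho^2)$: $\Phi^k\rho(2k+x)\to\rho_\infty(x-a)$ uniformly in $x$, and the squares converge in $L^1$.
4. $\rho_k(2k+x)\ge\rho_\infty(x+\sigma_\infty)$ for all $k\ge0$, $x\in\mathbb R$, and $\sigma_k-2k\to\sigma_\infty$.
5. $g_k:=\frac12\int_0^\infty t\,(\rho_{k-1}(t)^2-\rho_k(t)^2)\,dt=2k-1+o(1)$.

**Proof of 1.** The first sentence is Step 2 of Section 12, and $\int(u_*-H)=\lim\int(u_k-H)=0$. Continuity is known, and with the definition of $\sigma_\infty$ it gives $\rho_\infty=0$ on $(-\infty,\sigma_\infty]$. As $q_t<1$, $\rho_\infty<1$. For strict increase let $x>\sigma_\infty$, $t=x+2$, $\varepsilon>0$. Then $\rho_\infty(x+\varepsilon)=\Phi(\rho_\infty(\cdot+\varepsilon))(t)$ and $\rho_\infty(\cdot+\varepsilon)\ge\rho_\infty$. For $s$ with $s<\sigma_\infty<s+\varepsilon$ we have $s<t$ and $\rho_\infty(s)=0<\rho_\infty(s+\varepsilon)$. Since $\Phi(\rho_\infty(\cdot+\varepsilon))(t)\ge\rho_\infty(x)>0$,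 Lemma 2 gives $\rho_\infty(x+\varepsilon)>\Phi\rho_\infty(t)=\rho_\infty(x)$. Finally $\rho_\infty(\sigma_\infty)=0<\rho_\infty(x)$ for $x>\sigma_\infty$.

**Proof of 2.** By formula 3 and Lemma 3, $c=\int(\rho^2-\rho(\cdot-c)^2)=2$. So $v=\rho^2$ satisfies $\Psi v=v$. Since $\int(v-u_*(\cdot-a))=\int(v-u_*)+a$, there is a translate $v'=u_*(\cdot-a)$ with $\int(v-v')=0$, and $\Psi v'=v'$. Then $\|\Psi v-\Psi v'\|_1=\|v-v'\|_1$, so by Corollary 4 either $v\ge v'$ or $v\le v'$ everywhere. With $\int(v-v')=0$ and right-continuity, $v=v'$.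

**Proof of 3.** Let $u=\rho^2$; then $\Psi^ku=(\Phi^k\rho(2k+\cdot))^2$. First suppose $u_*(\cdot-A)\le u\le u_*(\cdot+A)$ for some $A>0$. By Lemma 2 and $\Psi u_*=u_*$, $\Psi^ku$ satisfies the same bounds for all $k$. By Helly, a subsequence converges a.e., and it converges in $L^1$ because everything lies between two functions whose difference is integrable. The limit is $v=\rho_v^2$, where $\rho_v\in\mathcal D$ since it lies between translates of $\rho_\infty$. The argument of Section 12, Steps 1 and 2, gives $\Psi v=v$ and $\Psi^ku\to v$ in $L^1$. By item 2, $v$ is a translate of $u_*$. By conservation $\int(v-u)=0$, and as $\int(u_*(\cdot-a)-u)=\int(u_*-u)-a=0$, it is $v=u_*(\cdot-a)$.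

For general $u$ let $u^A=(u\vee u_*(\cdot-A))\wedge u_*(\cdot+A)$, which satisfies the bounds. Then
$$|u^A-u|\le(u_*(\cdot-A)-u)_++(u-u_*(\cdot+A))_+\le|u-u_*| ,$$
and $|u^A-u|\to0$ pointwise as $A\to\infty$, so $\|u^A-u\|_1\to0$. With $a_A=\int(u_*-u^A)$ and the triangle inequality (through $\Psi^ku^A$ and $u_*(\cdot-a_A)$),
$$\limsup_k\|\Psi^ku-u_*(\cdot-a)\|_1\le\|u-u^A\|_1+|a_A-a|\le2\|u-u^A\|_1\to0\quad(A\to\infty).$$
Uniform convergence follows as in Step 3 of Section 12.

**Proof of 4, first claim and upper bound for $\sigma_k$.** Since $\rho_\infty(x+\sigma_\infty)=0$ for $x\le0$, $H\ge\rho_\infty(\cdot+\sigma_\infty)$. (This is a pair as in the failed attempt of Section 4.) Applying Lemma 2 $k$ times, with the shifts, gives $\tilde\rho_k\ge\rho_\infty(\cdot+\sigma_\infty)$. By convergence, $\tilde\rho_k(\sigma_\infty+\varepsilon)\to\rho_\infty(\sigma_\infty+\varepsilon)>0$ for each $\varepsilon>0$, so $\limsup(\sigma_k-2k)\le\sigma_\infty$.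

The lower bound is harder: uniform convergence does not exclude a tiny early giant. We proceed in three steps.

**Step 4a: the supports are uniformly bounded below.** Fix $b<\sigma_\infty$ and let $N_k=\int_{-\infty}^b\tilde\rho_k<\infty$. Write $\rho=\tilde\rho_k$, $\hat\rho=\Phi\tilde\rho_k$. For $s\le b$ with $\rho(s)>0$, the inequality of Lemma 3 gives
$$2\hat\rho(s)\le2(1-c(s))=\int_{-\infty}^s(\rho-\hat\rho)(\rho+\hat\rho)\le2\rho(s)\int_{-\infty}^b(\rho-\hat\rho).$$
Either $\hat\rho(s)\ge\frac12\rho(s)>0$ for some $s\le b$, and then $\int_{-\infty}^b(\rho-\hat\rho)\ge\frac12$; or $\hat\rho\le\frac12\rho$ on $(-\infty,b]$, and then $\int_{-\infty}^b(\rho-\hat\rho)\ge\frac12N_k$. Therefore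
$$N_{k+1}=\int_{-\infty}^{b+2}\hat\rho\le N_k-\tfrac12\min(1,N_k)+2\hat\rho(b+2)=N_k-\tfrac12\min(1,N_k)+2\tilde\rho_{k+1}(b).$$
Here $\tilde\rho_{k+1}(b)\to\rho_\infty(b)=0$. So, for large $k$, $N_k$ decreases by at least $\frac14$ per step until it is $\le1$, then stays $\le1$, and from then on $N_{k+1}\le\frac12N_k+o(1)$. Hence $N_k\to0$. When $N_k=E(b-\tilde X_k)_+\le1$, Lemma 1(b) gives $\Phi\tilde\rho_k(b)=0$, i.e. $\tilde\rho_{k+1}(b-2)=0$. Thus, with $-C=b-2<\sigma_\infty$, $\tilde\rho_k=0$ on $(-\infty,-C]$ for all large $k$.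

**Step 4b: a spectral criterion for $\Phi\rho(t)>0$.** Let $\rho\in\mathcal D$ with $\rho=0$ on $(-\infty,-C)$, and $t>-C$. Let $B:L^2(\mu)\to L^2([-C,t])$, $Bf(s)=\int_{y\le s}f\,d\mu$. Its adjoint is $B^*g(x)=\int_{x\vee(-C)}^tg$ for $x\le t$ and $0$ for $x>t$. So $T_t=B^*B$ on $L^2(\mu)$, and $K_t^\rho:=BB^*$ has kernel $\rho(r\wedge s)$. It is Hilbert–Schmidt and positive semidefinite, and $\|K_t^\rho\|=\|B\|^2$.

(N1) *If $\Phi\rho(t)>0$, then $\|K_t^\rho\|>1$.* Indeed $T_tq_t=h_t>q_t$ where $q_t>0$, so $\|Bq_t\|^2=\langle q_t,T_tq_t\rangle>\|q_t\|^2$.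

(N2) *If $\lambda=\|K_t^\rho\|>1$, then $\Phi\rho(t)>0$.* The operator is compact and positive semidefinite, so $\lambda$ is an eigenvalue. The kernel is nonnegative, so if $g$ is an eigenfunction, $|g|$ also maximises the quadratic form and is one too; take $g\ge0$. Let $f(x)=\int_{x\vee(-C)}^tg$ for $x\le t$ and $f(x)=0$ for $x>t$. Then $f\ge0$ is bounded, $f=B^*g$ in $L^2(\mu)$, $Bf=\lambda g\ne0$, and, as $\int_{y\le s}f\,d\mu=0$ for $s<-C$, $T_tf(x)=\int_{x\vee(-C)}^t\lambda g=\lambda f(x)$ for all $x\le t$ (both sides are $0$ for $x>t$). For small $\varepsilon>0$, $\Lambda_t(\varepsilon f)\ge\varepsilon\lambda f-\frac12\varepsilon^2\lambda^2f^2\ge\varepsilon f$. So $q_t\ge\varepsilon f$ by (3.1), and $\Phi\rho(t)\ge\varepsilon\int f\,d\mu>0$, because $Bf\ne0$.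

(N3) *With $t_0=\sigma_\infty+2$, $\|K_t^{\rho_\infty}\|<1$ for $-C<t<t_0$.* Since $\Phi\rho_\infty(t_0)=\rho_\infty(\sigma_\infty)=0$, (N2) gives $\|K_{t_0}^{\rho_\infty}\|\le1$, hence $\|K_t^{\rho_\infty}\|\le1$. Suppose it equals $1$. Take a unit eigenfunction $g\ge0$ of $K_t^{\rho_\infty}$ for the eigenvalue $1$, and extend it by $0$ to $[-C,t_0]$. It maximises the quadratic form of $K_{t_0}^{\rho_\infty}$, whose norm is then $1$, so $K_{t_0}^{\rho_\infty}g=g$. On $(t,t_0]$, $g=0$ a.e., and there $K_{t_0}^{\rho_\infty}g(s)=\int\rho_\infty(r)g(r)\,dr$, because $r\le t<s$ on the support of $g$. So $\int\rho_\infty g=0$. But then $g(s)=\int\rho_\infty(r\wedge s)g(r)\,dr\le\int\rho_\infty g=0$ for a.e. $s\le t$, a contradiction.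

**Step 4c: the lower bound.** Let $\varepsilon>0$ be small and $t=\sigma_\infty+2-\varepsilon>-C$. For large $k$, Step 4a allows us to use Step 4b for $\tilde\rho_k$ (and for $\rho_\infty$, as $-C<\sigma_\infty$), and $\|K_t^{\tilde\rho_k}-K_t^{\rho_\infty}\|\le(t+C)\sup|\tilde\rho_k-\rho_\infty|\to0$. By (N3), $\|K_t^{\tilde\rho_k}\|<1$ for large $k$, so by (N1) $0=\Phi\tilde\rho_k(t)=\tilde\rho_{k+1}(\sigma_\infty-\varepsilon)$, i.e. $\sigma_{k+1}-2(k+1)\ge\sigma_\infty-\varepsilon$.

**Proof of 5.** Let $Z_k$ have density $\frac12(u_k(x)-u_{k+1}(x-2))$, the density $z$ in the proof of Lemma 7. Substituting $t=2k+x$ in the definition, $g_{k+1}=2k+EZ_k$. These densities converge in $L^1$ to $\frac12(u_*(x)-u_*(x-2))$, the density of a variable $Z_\infty$. By Step 4a, $Z_k\ge-C$ for large $k$. By Lemma 3 and item 4, $P(Z_k>s)\le1-\tilde\rho_{k+1}(s-2)\le1-\rho_\infty(s-2+\sigma_\infty)$, which is integrable at $+\infty$. So $EZ_k=-C+\int_{-C}^\infty P(Z_k>s)\,ds\to EZ_\infty$ by dominated convergence. Finally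
$$P(Z_\infty>s)=1-\tfrac12\int_{s-2}^su_*=P(Y+V>s),$$
with $Y$ having distribution function $u_*$ and $V$ uniform on $[0,2]$, independent. So $EZ_\infty=EY+1=1$, as $EY=\int(H-u_*)=0$. Hence $g_{k+1}=2k+1+o(1)$, i.e. $g_k=2k-1+o(1)$. $\blacksquare$
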